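\title{A dichotomy for spectral rigidity of automorphic orbits in free groups}

\begin{abstract}
A subset $S$ of the free group $F_N$ is spectrally rigid if every point of the unprojectivized Outer space $\mathrm{cv}_N$ is determined by the translation lengths of the elements of $S$. We prove that for $N\ge 3$ and every subgroup $H\le \mathrm{Aut}(F_N)$, either the orbit $Hg$ is spectrally rigid for every $g\ne 1$, or it is spectrally rigid for no $g\neq 1$. In the first case the closure of each orbit in the space of projectivized geodesic currents contains the counting currents of all primitive elements; in the second case no finite union of $H$-orbits is spectrally rigid. The proof combines a Whitehead-type lemma for bases with the dynamics of one explicit atoroidal fully irreducible automorphism.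
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F_N$ be the free group of rank $N\ge 2$. The points of the unprojectivized Culler--Vogtmann Outer space $\mathrm{cv}_N$ are the minimal, free and discrete isometric actions of $F_N$ on $\mathbb R$-trees $T$, up to $F_N$-equivariant isometry. For $T\in\mathrm{cv}_N$ and $g\in F_N$ the \emph{translation length} is $\|g\|_T=\inf_{x\in T}d_T(x,gx)$. It depends only on the conjugacy class of $g$: it is the length of the shortest loop in the free homotopy class of $g$ in the metric graph $T/F_N$. A point $T\in \mathrm{cv}_N$ is determined by the function $\|\cdot\|_T\colon F_N\to\mathbb R$.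

A subset $S\subseteq F_N$ is \emph{spectrally rigid} if any $T,T'\in\mathrm{cv}_N$ with $\|g\|_T=\|g\|_{T'}$ for all $g\in S$ are equal. Thus $S$ is rigid when measuring the loops in $S$ is as good as measuring all loops. The whole group is rigid, and so is any set containing a rigid set. At the other end, a single basis element $x_1$ is not rigid: in the rose with petals $x_1,\dots,x_N$ one may change the length of the petal $x_2$.

Natural test sets are the orbits $Hg=\{h(g):h\in H\}$ of subgroups $H\le \mathrm{Aut}(F_N)$. Two results are known.
\begin{itemize}
\item[(K1)] If $N\ge3$ and $H$ projects to a nontrivial (equivalently, infinite) normal subgroup of $\mathrm{Out}(F_N)$, then $Hg$ is spectrally rigid for every $g\ne1$.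
\item[(K2)] (B.~Ray) If $H$ is cyclic, then $Hg$ is not spectrally rigid for any $g\in F_N$.
\end{itemize}
In both results the answer depends on $H$ and not on $g$. The following question is posed in \cite{FCKM}.

\medskip
\noindent\textbf{Question.} \emph{Let $N\ge3$ and let $H\le\mathrm{Aut}(F_N)$ be an arbitrary subgroup. Is it true that either $Hg$ is spectrally rigid for every $g\neq1$, or $Hg$ is spectrally rigid for no $g\ne1$?}
\medskip

There is a reason to doubt it, because orbits of one group can have very different sizes. Let $H$ be the stabilizer of $x_1$ in $\mathrm{Aut}(F_N)$. Then $Hx_1=\{x_1\}$ is not rigid, whereas $Hx_2$ consists of all $p$ such that $x_1,p$ is part of a basis. This set contains $x_2,\dots,x_N$ and $x_1x_2$, so it determines the lengths of all petals of the standard rose, and a pair of trees that it fails to distinguish is not in plain sight. A positive answer requires such a pair; Example~\ref{ex:stab} exhibits it.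

Fix a basis $X=\{x_1,\dots,x_N\}$ and let $|g|_X$ be the word length. An element is \emph{primitive} if it belongs to some basis. The space $\mathbb P\mathrm{Curr}(F_N)$ of projectivized geodesic currents and the counting current $\eta_g$ of $g\neq 1$ are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:main}
Let $N\ge3$ and $H\le\mathrm{Aut}(F_N)$. Exactly one of the following holds.
\begin{itemize}
\item[(R)] For every $g\ne1$, the closure of $H[\eta_g]$ in $\mathbb P\mathrm{Curr}(F_N)$ contains $[\eta_p]$ for every primitive $p$, and $Hg$ is spectrally rigid.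
\item[(NR)] For every $k\ge1$ there are $T\ne T'$ in $\mathrm{cv}_N$ with $\|h(g)\|_T=\|h(g)\|_{T'}$ for all $h\in H$ and all $g$ with $|g|_X\le k$. In particular, no finite union of $H$-orbits is spectrally rigid.
\end{itemize}
\end{theorem}

So the answer to the question is yes. Section~\ref{sec:consequences} lists equivalent forms of (R) and shows that the alternative is inherited by finite-index subgroups.

The difficulty is to make the alternative independent of $g$. We do so by attaching it to the bases $\gamma(X)$, $\gamma\in\mathrm{Aut}(F_N)$. There are three ingredients.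
\begin{enumerate}
\item A source of non-rigidity (Section~\ref{sec:unfold}): two roses that differ by a single fold give the same length to every cyclic word without \emph{bad turns}, that is, every cyclic word in which $x_1$ is always followed by $x_2$ and $x_1^{-1}$ is always preceded by $x_2^{-1}$.
\item An automorphism $f$ (Section~\ref{sec:f}) such that a power of $f$ depending only on $k$ removes all bad turns from every cyclic word having at most $k$ of them.
\item An alternative for bases (Section~\ref{sec:bases}): there is a fixed word $s$ such that for each $\gamma$, either $\gamma(g)$ has at most $|g|_X$ bad turns for all $g$, or $\gamma(g)$ contains at most $|g|_X$ disjoint copies of $s^{\pm1}$ for all $g$.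
\end{enumerate}
If the first possibility in (3) can be arranged for all $h\in H$ at once, then (2) and (1) give (NR) (Section~\ref{sec:caseA}). Otherwise the scarcity of $s$ forces orbits of currents toward the repelling fixed point of $f$ and all its translates, and these accumulate on the primitive elements, which form a rigid set (Sections~\ref{sec:dynamics} and~\ref{sec:caseB}).

\section{Words, roses and currents}\label{sec:background}

From now on $N\ge3$ and $F=F_N$.

\subsection*{Words}
The \emph{letters} are the elements of $X^{\pm}=\{x_1^{\pm1},\dots,x_N^{\pm1}\}$; the $x_i$ are \emph{positive} and the $x_i^{-1}$ \emph{negative}. A \emph{cyclic word} is a nonempty cyclically reduced word up to cyclic permutation. Cyclic words correspond to nontrivial conjugacy classes, so $\mathrm{Aut}(F)$ permutes them; for a cyclic word $w$ we write $|w|$ for its length and $\gamma(w)$ for the cyclic word of the image class. There are finitely many cyclic words of each length. An \emph{occurrence} of a reduced word $u$ in $w$ is a position $i\in\mathbb Z/|w|$ starting from which $u$ is read, going around $w$ as often as needed. If $|u|\le|w|$,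 an occurrence is an arc of $|u|$ distinct positions, and two arcs are \emph{disjoint} if they share no position.

\subsection*{Roses}
Let $\alpha\in\mathrm{Aut}(F)$ and let $\omega_1,\dots,\omega_N>0$. Give the edges labeled $x_i$ of the Cayley tree of $(F,X)$ the length $\omega_i$, and let $g$ act as left multiplication by $\alpha(g)$. This is a point of $\mathrm{cv}_N$ whose quotient is a rose with petals of lengths $\omega_i$, and $\|g\|$ is the weighted length of the cyclic word of $\alpha(g)$, each letter $x_i^{\pm1}$ counting $\omega_i$.

\subsection*{Currents}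
Let $\partial^2F$ be the space of ordered pairs of distinct points of the boundary of the Cayley tree, that is, of oriented bi-infinite geodesics. A \emph{geodesic current} is a positive Radon measure on $\partial^2F$ invariant under $F$ and under reversal of orientation; $\mathrm{Curr}(F)$ is the space of currents with the weak-$*$ topology. For a reduced word $u\neq1$, let $\langle u,\mu\rangle$ be the $\mu$-measure of the set of oriented geodesics that contain the oriented segment from $1$ to $u$. If $g\ne 1$ is not a proper power, the \emph{counting current} $\eta_g$ is the sum of the Dirac masses at the axes of the conjugates of $g$, with both orientations, and $\eta_{g^m}=m\eta_g$. It depends only on the cyclic word $w$ of $g$, and we also write $\eta_w$. Put $|\mu|=\sum_{i}\langle x_i,\mu\rangle$. We use the following standard facts.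
\begin{itemize}
\item[(Cu1)] A current is determined by the numbers $\langle u,\mu\rangle=\langle u^{-1},\mu\rangle$, and $\mu_n\to\mu$ if and only if $\langle u,\mu_n\rangle\to\langle u,\mu\rangle$ for all $u$.
\item[(Cu2)] $\langle u,\mu\rangle=\sum_y\langle uy,\mu\rangle$, the sum over letters $y$ with $uy$ reduced.
\item[(Cu3)] $\langle u,\eta_w\rangle$ is the number of occurrences of $u$ plus the number of occurrences of $u^{-1}$ in $w$. In particular $|\eta_w|=|w|$.
\item[(Cu4)] $|\mu|>0$ for $\mu\ne0$. The space $\mathbb P\mathrm{Curr}(F)$ of nonzero currents up to positive scalars is compact and metrizable, and $[\mu_n]\to[\mu]$ if and only if $\mu_n/|\mu_n|\to\mu/|\mu|$.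
\item[(Cu5)] $\mathrm{Aut}(F)$ acts on $\mathrm{Curr}(F)$ by continuous linear maps, inner automorphisms act trivially, and $\alpha\eta_g=\eta_{\alpha(g)}$.
\end{itemize}
Thus $\langle u,\eta_w\rangle/|w|$ is the frequency of $u^{\pm1}$ in $w$, and convergence of $[\eta_{w_n}]$ means convergence of all frequencies.

\subsection*{Three results from the literature}
The orbit of $x_1$ under $\mathrm{Aut}(F)$ is the set of primitive elements, so (K1) contains the following statement.

\begin{theorem}\label{thm:prim}
For $N\geq 3$ the set of primitive elements of $F_N$ is spectrally rigid.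
\end{theorem}

\begin{theorem}[Kapovich--Lustig \cite{KL}]\label{thm:KL}
For each $T\in\mathrm{cv}_N$ there is a continuous linear function $\langle T,\cdot\rangle$ on $\mathrm{Curr}(F)$ with $\langle T,\eta_g\rangle=\|g\|_T$ for all $g\neq 1$.
\end{theorem}

Concretely, $\langle T,\mu\rangle$ is the sum over the edges $e$ of $T/F$ of the length of $e$ times the measure of the compact open set of geodesics through a fixed lift of $e$.

An outer automorphism $\varphi$ is \emph{atoroidal} if no positive power of $\varphi$ fixes a nontrivial conjugacy class, and \emph{fully irreducible} if no positive power of $\varphi$ fixes the conjugacy class of a nontrivial proper free factor. The next theorem is due to R.~Martin; a published proof is in \cite{Uy}.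

\begin{theorem}\label{thm:NS}
Let $N\ge3$ and let $\varphi\in\mathrm{Out}(F_N)$ be fully irreducible and atoroidal. There are distinct points $[\mu_+],[\mu_-]\in\mathbb P\mathrm{Curr}(F)$, fixed by $\varphi$, such that $\varphi^m[\nu]\to[\mu_+]$ for $[\nu]\neq[\mu_-]$ and $\varphi^{-m}[\nu]\to[\mu_-]$ for $[\nu]\ne[\mu_+]$ as $m\to\infty$.
\end{theorem}

The first two theorems already explain the role of currents in (R).

\begin{lemma}\label{lem:rigid}
Let $g\ne1$. If the closure of $H[\eta_g]$ contains $[\eta_p]$ for every primitive $p$, then $Hg$ is spectrally rigid.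
\end{lemma}

\begin{proof}
Let $T,T'\in\mathrm{cv}_N$ agree on $Hg$ and let $p$ be primitive. Choose $h_n\in H$ and $c_n>0$ with $c_n\eta_{h_n(g)}\to\eta_p$. By Theorem~\ref{thm:KL},
\[
\|p\|_T=\lim c_n\|h_n(g)\|_T=\lim c_n\|h_n(g)\|_{T'}=\|p\|_{T'} .
\]
Theorem~\ref{thm:prim} gives $T=T'$.
\end{proof}

\section{Bad turns and two roses that differ by a fold}\label{sec:unfold}

To prove non-rigidity we need two trees and a combinatorial condition under which they give a word the same length. Let $\theta\in\mathrm{Aut}(F)$ be given by
\[
\theta(x_1)=x_1x_2,\qquad \theta(x_l)=x_l\quad(l\ge2).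
\]
Map the rose with petal lengths $2,1,\dots,1$ to the rose with petal lengths $1,\dots,1$ by sending the petal $x_l$ to the path $\theta(x_l)$. This map folds the second half of the long petal onto the petal $x_2$ and preserves the length of each petal, so a loop keeps its length unless its image backtracks. The images of loops that do not backtrack are recognized by their two-letter subwords.

A \emph{turn} is an unordered pair of distinct letters. A two-letter subword $yz$ of a reduced or cyclic word \emph{takes} the turn $\{y^{-1},z\}$: these are the labels of the two directions that the path uses at the vertex between $y$ and $z$. The subwords $yz$ and $z^{-1}y^{-1}$ take the same turn, so a word and its inverse take the same turns. A cyclic word of length $\ell$ has $\ell$ occurrences of turns; the cyclic word $y$ of length one takes $\{y^{-1},y\}$.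

\begin{definition}
A turn is \emph{bad} if it is $\{x_1^{-1},d\}$ with $d\neq x_2$. For a cyclic word $w$, $B(w)$ is the number of occurrences of bad turns in $w$.
\end{definition}

A word has no bad turn if and only if every $x_1$ (unless it is the last letter) is followed by $x_2$ and every $x_1^{-1}$ (unless it is the first letter) is preceded by $x_2^{-1}$. For $g\neq 1$ we write $B(g)$ for the value of $B$ on the cyclic word of $g$.

\begin{lemma}\label{lem:unfold}
Let $\alpha\in\mathrm{Aut}(F)$. Let $T$ be the point of $\mathrm{cv}_N$ for which $\|g\|_T$ is the length of the cyclic word of $\alpha(g)$, and $T'$ the point for which $\|g\|_{T'}$ is the weighted length of the cyclic word of $\theta^{-1}\alpha(g)$, with weight $2$ for $x_1^{\pm1}$ and $1$ for the other letters. Then $T\ne T'$, and $\|g\|_T=\|g\|_{T'}$ whenever $g=1$ or $B(\alpha(g))=0$.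
\end{lemma}

\begin{proof}
Let $w$ be a cyclic word with $B(w)=0$. Each $x_1$ lies in a block $x_1x_2$ and each $x_1^{-1}$ in a block $x_2^{-1}x_1^{-1}$. These blocks are pairwise disjoint, so $w$ is a cyclic product of them and of one-letter blocks $x_l^{\pm1}$, $l\ge2$. Replace each block $x_1x_2$ by $x_1$ and each block $x_2^{-1}x_1^{-1}$ by $x_1^{-1}$. The resulting word $w'$ represents $\theta^{-1}(w)$. It is cyclically reduced, because adjacent inverse letters in $w'$ would come from adjacent mutually inverse blocks in $w$. Its weighted length is $|w|$, since each letter of $w'$ has weight equal to the length of its block. This proves the equality of lengths. For $g=\alpha^{-1}(x_1)$ we have $\|g\|_T=1$, while $\theta^{-1}(x_1)=x_1x_2^{-1}$ gives $\|g\|_{T'}=3$. So $T\neq T'$.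
\end{proof}

\section{An automorphism that removes bad turns}\label{sec:f}

Lemma~\ref{lem:unfold} leaves us free to choose $\alpha$. We want an automorphism whose iterates push words into the class with $B=0$. Ending with $\theta$ produces words without bad turns as long as nothing cancels; composing with a cyclic permutation of the basis makes every letter take part in turn. So let $\rho(x_i)=x_{i+1}$ for $i<N$, $\rho(x_N)=x_1$, and $f=\theta\rho$:
\[
f(x_i)=x_{i+1}\quad(i<N),\qquad f(x_N)=x_1x_2 .
\]
For $N=3$ we write $a,b,c$ for $x_1,x_2,x_3$, so $f\colon a\mapsto b\mapsto c\mapsto ab$.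

\subsection*{Legal words}
Let $D(y)$ be the first letter of $f(y)$. Then $D(x_i)=x_{i+1}$ and $D(x_i^{-1})=x_{i+1}^{-1}$ for $i<N$, $D(x_N)=x_1$, and $D(x_N^{-1})=x_2^{-1}$. The only two letters with the same image are $x_1^{-1}$ and $x_N^{-1}$, and $x_1^{-1}$ is not in the image of $D$. The last letter of $f(y)$ is $D(y^{-1})^{-1}$, so
\begin{equation}\label{eq:last}
\text{for every letter $y$, the last letter of $f(y)$ is not $x_1$.}
\end{equation}
Also, $f$ sends positive letters to positive words and negative letters to negative words.

The turn $\{x_1^{-1},x_N^{-1}\}$, taken by the subwords $x_1x_N^{-1}$ and $x_Nx_1^{-1}$, is called \emph{illegal}. It is bad. A word or cyclic word is \emph{legal} if it has no illegal turn, and $I(w)\le B(w)$ is the number of occurrences of the illegal turn in a cyclic word $w$. The \emph{letterwise image} of $y_1\cdots y_n$ is the concatenation $f(y_1)\cdots f(y_n)$.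

\begin{lemma}\label{lem:legal}
The letterwise image of a legal reduced word (legal cyclic word) is reduced (cyclically reduced) and has no bad turn; in particular it is legal.
\end{lemma}

\begin{proof}
At the place where $f(y)$ meets $f(z)$ we find the pair $\{D(y^{-1}),D(z)\}$. Its two letters are distinct because $\{y^{-1},z\}$ is not illegal, so nothing cancels, and neither of them is $x_1^{-1}$. The only other turn is the one inside $f(x_N^{\pm1})$, namely $\{x_1^{-1},x_2\}$, which is not bad.
\end{proof}

Hence for a legal word $u$ all iterates $f^m(u)$ are computed letterwise, and if $u'$ is a subword (suffix) of $u$, then $f^m(u')$ is a subword (suffix) of $f^m(u)$.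

\begin{lemma}\label{lem:growth}
\begin{itemize}
\item[(a)] If $w$ is a legal cyclic word, then $|f^m(w)|\to\infty$ as $m\to\infty$.
\item[(b)] With $r_1=N(N-1)$, the word $f^m(x_i)$ contains $x_l$ for all $i,l$ and all $m\ge r_1$. Hence for $m\geq r_1$ the number of letters $x_1$ in $f^m(x_i)$ is at least $|f^{m-r_1}(x_i)|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The polynomial $\lambda^N-\lambda-1$ is negative at $1$ and positive at $2$; let $\lambda>1$ be a root. Give $x_i^{\pm1}$ the weight $\lambda^{i-1}$. The weight of $f(y)$ is $\lambda$ times the weight of $y$ for each letter $y$, since $x_1x_2$ has weight $1+\lambda=\lambda^N$. So the weighted length of $f^m(w)$ is $\lambda^m$ times that of $w$, and it is at most $\lambda^{N-1}|f^m(w)|$.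

(b) The word $f^m(x_i)$ contains $x_l$ if there is a walk of length $m$ from $i$ to $l$ in the directed graph with arrows $i\to i+1$, $N\to1$, $N\to2$. There are walks of length at most $N-1$ from $i$ to $2$ and from $2$ to $l$, and closed walks at $2$ of lengths $N-1$ and $N$. An integer $m'\ge(N-2)(N-1)$ can be written $q(N-1)+r$ with $0\le r\le N-2\le q$, that is, $(q-r)(N-1)+rN$; so there is a closed walk at $2$ of length $m'$. This gives all lengths $m\geq (N-2)(N-1)+2(N-1)=r_1$. For the last claim, apply $f^{r_1}$ to each letter of $f^{m-r_1}(x_i)$.
\end{proof}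

\subsection*{Illegal turns die out}
At an illegal turn, $f$ cancels: $f(x_1x_N^{-1})=x_2\cdot x_2^{-1}x_1^{-1}$. We show that exactly one pair cancels and that the new turn created there can be illegal only a bounded number of times in a row.

\begin{lemma}\label{lem:decay}
Let $M=N+3$ and let $w$ be a cyclic word.
\begin{itemize}
\item[(a)] $I(f(w))\le B(f(w))\le I(w)$.
\item[(b)] If $I(w)\ge1$, then $I(f^M(w))<I(w)$.
\item[(c)] If $I(w)\le k$, then $B(f^t(w))=0$ for all $t\ge Mk+1$.
\end{itemize}
\end{lemma}

\begin{proof}[Proof of (a)]
If $I(w)=0$, use Lemma~\ref{lem:legal}. Let $I(w)=k\ge1$ and cut $w$ at its illegal turns into legal \emph{segments} $p_1,\dots,p_k$, in cyclic order; the cuts are the \emph{junctions}. Each $p_i$ begins with $x_1^{-1}$ or $x_N^{-1}$ and ends with $x_1$ or $x_N$, so $|p_i|\ge2$. The reduced word $f(p_i)$ begins with $x_2^{-1}$ and ends with $x_2$, so $f(p_i)=x_2^{-1}p_i'x_2$ with $p_i'\ne1$, and the class $f(w)$ is represented by the cyclic product $p_1'\cdots p_k'$.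

Consider a junction $p_i\,|\,p_{i+1}$ of type $x_1\,|\,x_N^{-1}$. Since $f(x_N^{-1})=x_2^{-1}x_1^{-1}$, the word $p'_{i+1}$ begins with $x_1^{-1}$. Write $p_i=ux_1$ with $u\neq1$; then $f(u)=x_2^{-1}p_i'$, so by \eqref{eq:last} the last letter of $p_i'$ is not $x_1$, and nothing cancels in $p_i'p_{i+1}'$. A junction of type $x_N\,|\,x_1^{-1}$ becomes one of type $x_1\,|\,x_N^{-1}$ in $w^{-1}$; so in that case $p_i'$ ends with $x_1$ and again nothing cancels. Hence $p_1'\cdots p_k'$ is the cyclic word $f(w)$. The $p'_i$ have no bad turns by Lemma~\ref{lem:legal}, so bad turns of $f(w)$ occur only at the $k$ junctions.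
\end{proof}

The proof shows that a junction that stays illegal alternates between the two types. Here is how this ends for $N=3$, where $M=6$. Suppose a junction is illegal at times $1,\dots,6$, of type $a\,|\,c^{-1}$ at time $1$, and let $y_1,y_2$ be the letters to the left of $a$. At each step apply $f$ and cancel $bb^{-1}$ at the junction:
\[
\begin{array}{c|r@{\;|\;}l|l}
t=1&\cdots y_2y_1a&c^{-1}\cdots&\\
t=2&\cdots f(y_2)f(y_1)&a^{-1}\cdots&\text{must end in $c$, so $y_1=b$}\\
t=3&\cdots f^2(y_2)\,a&c^{-1}\cdots&\\
t=4&\cdots f^3(y_2)&a^{-1}\cdots&\text{must end in $c$, so $y_2=b$, $f^3(b)=bc$}\\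
t=5&\cdots ca&c^{-1}\cdots&\\
t=6&\cdots ab&a^{-1}\cdots&\text{legal.}
\end{array}
\]
(At $t=4$ the alternatives are $f^3(a)=ab$, $f^3(c)=cab$ and negative words.) Survival forces the letters on the left one after another, until one of them has grown into a two-letter word whose first letter arrives at the junction at the wrong time. The general case is the same, with more forced letters.

\begin{proof}[Proof of (b) and (c)]
Suppose $I(w)=k\ge1$ and $I(f^M(w))=k$. By (a), $I(f^t(w))=k$ for $0\le t\le M$. The illegal turns of $f^{t+1}(w)$ lie among the $k$ junctions coming from $f^t(w)$, so for $t<M$ all of these are illegal, and the words $p_i'$ are exactly the segments of $f^{t+1}(w)$. Follow one junction and let $p^{(t)}$ be the segment on its left at time $t$. Then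
\[
f(p^{(t)})=x_2^{-1}p^{(t+1)}x_2\quad(0\le t<M),
\]
each $p^{(t)}$ begins with a negative letter, and $p^{(t)}$ has no bad turn for $t\ge1$. Replacing $w$ by $w^{-1}$ if necessary, we assume that the junction has type $x_1\,|\,x_N^{-1}$ at time $1$. Then $p^{(t)}$ ends with $x_1$ for odd $t$ and with $x_N$ for even $t$. For odd $t$ write $p^{(t)}=u_tx_1$; the word $u_t$ is nonempty and begins with a negative letter.

Let $x_{L(j)}$ be the last letter of $f(x_j)$: $L(j)=j+1$ for $j<N$ and $L(N)=2$. The map $L$ permutes $\{2,\dots,N\}$ in a cycle of length $N-1$, and $L^m(1)=1+m$ for $0\le m\le N-1$.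

\emph{Two rules.} Let $t$ be odd with $t+1\le M$. Then $f(u_t)=x_2^{-1}p^{(t+1)}$ ends with $x_N$, so $u_t$ ends with a positive letter $x_j$ with $L(j)=N$. As $N\ge3$, we have $L(N)=2\ne N$, so $j=N-1$:
\begin{equation}\label{eq:rule1}
u_t=\hat u_t\,x_{N-1}\ \text{ with }\hat u_t\neq1\qquad(t\text{ odd},\ t\le M-1).
\end{equation}
Here $\hat u_t\ne1$ because $u_t$ begins with a negative letter. Write $p^{(t+1)}=vx_N$. Then $f(\hat u_t)=x_2^{-1}v$. If $t+2\le M$, then $f(v)x_1x_2=x_2^{-1}u_{t+2}x_1x_2$, so $f(v)=x_2^{-1}u_{t+2}$ and $f^2(\hat u_t)=x_3^{-1}x_2^{-1}u_{t+2}$ letterwise. Thus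
\begin{equation}\label{eq:rule2}
u_{t+2}\text{ is a nonempty suffix of }f^2(\hat u_t)\qquad(t\text{ odd},\ t\le M-2).
\end{equation}

\emph{The forced letters.} Write $u_1=\cdots y_3y_2y_1$ and let $z_\sigma$ be $u_1$ with its last $\sigma$ letters deleted, a legal word. We claim:
\begin{itemize}
\item[(i)] if $2\sigma\le N-1$, then $u_{1+2\sigma}$ is a nonempty suffix of $f^{2\sigma}(z_\sigma)$;
\item[(ii)] if $2\sigma\le N-3$, then $y_{\sigma+1}=x_{N-1-2\sigma}$.
\end{itemize}
Statement (i) holds for $\sigma=0$. Whenever (i) holds for $\sigma$, the word $z_\sigma$ is nonempty with last letter $y_{\sigma+1}$, and \eqref{eq:rule1} at $t=1+2\sigma\leq N$ says that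
\begin{equation}\label{eq:forced}
y_{\sigma+1}=x_j\text{ is positive and }L^{2\sigma}(j)=N-1 .
\end{equation}
Assume (i) for some $\sigma$ with $2\sigma\le N-3$. Then $L^{2\sigma}(1)=1+2\sigma\neq N-1$, and the unique solution of \eqref{eq:forced} in $\{2,\dots,N\}$ is $j=N-1-2\sigma$. This is (ii). Moreover $f^{2\sigma}(x_j)=x_{N-1}$ is a single letter, so $\hat u_{1+2\sigma}$ is a suffix of $f^{2\sigma}(z_{\sigma+1})$, and \eqref{eq:rule2} gives (i) for $\sigma+1$. The claim follows by induction.

\emph{The contradiction.} Let $\sigma$ be the largest integer with $2\sigma\le N-1$, and $t=1+2\sigma$. We show that $f^{2\sigma}(y_{\sigma+1})=x_{N-2}x_{N-1}$.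

If $N$ is even, then $2\sigma=N-2\ge2$. On $\{2,\dots,N\}$ we have $L^{N-2}=L^{-1}$, and $L^{N-2}(1)=N-1$, so \eqref{eq:forced} gives $j\in\{1,N\}$. By (ii) for $\sigma-1$ we have $y_\sigma=x_3$, so $j=1$ would give the subword $x_1x_3$ of $p^{(1)}$, a bad turn. Hence $j=N$, and $f^{N-2}(x_N)=f^{N-3}(x_1x_2)=x_{N-2}x_{N-1}$.

If $N$ is odd, then $2\sigma=N-1$. Now $L^{N-1}$ is the identity on $\{2,\dots,N\}$ and $L^{N-1}(1)=N$, so $j=N-1$, and $f^{N-1}(x_{N-1})=f^{N-2}(x_N)=x_{N-2}x_{N-1}$.

In both cases (i) shows that the nonempty word $\hat u_t$ ends with $x_{N-2}$. By \eqref{eq:rule2}, $u_{t+2}$ ends with $f^2(x_{N-2})=x_N$. This contradicts \eqref{eq:rule1}, because $t+2\le N+2=M-1$. So (b) holds.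

For (c), by (a) and (b) the number $I$ never increases and drops at least once every $M$ steps while it is positive. So $I(f^{t-1}(w))=0$ for $t-1\ge Mk$, and $B(f^t(w))=0$ by (a).
\end{proof}

\begin{remark}\label{rem:N2}
Part (b) fails for $N=2$. For $f\colon a\mapsto b$, $b\mapsto ab$ we get $f(aba^{-1}b^{-1})=bab^{-1}a^{-1}=(aba^{-1}b^{-1})^{-1}$, so the illegal turn in $ba^{-1}$ survives forever.
\end{remark}

Lemmas~\ref{lem:unfold} and~\ref{lem:decay} already give (NR) for the trivial group: if $1\le |g|_X\le k$, the cyclic word of $g$ has at most $k$ turns, so $B(f^{Mk+1}(g))=0$. The point of Lemma~\ref{lem:decay}(c) is that the exponent depends on the number of illegal turns and not on the length of the word; this is what allows infinite orbits.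

\subsection*{The graph $W$ and the word $s$}
We now record which turns the iterates of $f$ take. Let $W$ be the graph with vertex set $X^{\pm}$ and edges
\[
\{x_1^{-1},x_2\}\qquad\text{and}\qquad\{x_i^{-1},x_j\}\quad(2\le i\le N,\ 1\le j\le N).
\]
It is the complete bipartite graph $K=K_{N-1,N}$ with parts $\{x_2^{-1},\dots,x_N^{-1}\}$ and $X$, together with the vertex $x_1^{-1}$ attached to $x_2$ (Figure~\ref{fig:W}). In particular $W$ is connected.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=7mm}]
\node (a) at (0,1.5) {$a$};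
\node (c) at (2,1.5) {$c$};
\node (b) at (4,1.5) {$b$};
\node (B) at (1,0) {$b^{-1}$};
\node (C) at (3,0) {$c^{-1}$};
\node (A) at (5,0) {$a^{-1}$};
\draw (B)--(a) (B)--(b) (B)--(c) (C)--(a) (C)--(b) (C)--(c);
\draw[very thick] (A)--(b);
\end{tikzpicture}
\caption{The graph $W$ for the free group on $a,b,c$. Its edges are the turns $\{y^{-1},z\}$ taken by the subwords $yz\in\{ab,ba,bb,bc,ca,cb,cc\}$. It is $K_{2,3}$ with one pendant edge (thick), and $b$ is its only cut vertex.}
\label{fig:W}
\end{figure}

\begin{lemma}\label{lem:s}
There is $r_0$ such that $s=f^{r_0}(x_1)$ contains $x_1x_2$ and all $x_ix_j$ with $2\le i\le N$, $1\le j\le N$; thus $s$ and $s^{-1}$ take every turn of $W$. For every cyclic word $w$ and every $k$, the cyclic word $f^m(w)$ contains $k$ pairwise disjoint occurrences of $s^{\pm1}$ for all large $m$.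
\end{lemma}

\begin{proof}
Let $R(j)=j+1$ for $j<N$ and $R(N)=1$, so that $x_{R(j)}$ is the first letter of $f(x_j)$. With $L$ as in the proof of Lemma~\ref{lem:decay}, $f(x_ix_j)$ contains $x_{L(i)}x_{R(j)}$. We have $f^N(x_1)=x_1x_2$ and $f^{N+1}(x_1)=x_2x_3$. On $\{2,\dots,N\}\times\{1,\dots,N\}$ the map $L\times R$ is a product of cycles of coprime lengths $N-1$ and $N$, hence a single cycle, and it contains $(2,3)$. So each of the listed words occurs in some $f^q(x_1)$. It then occurs in $f^m(x_1)=f^q(f^{m-q}(x_1))$ for all $m\ge q+r_1$, since $f^{m-q}(x_1)$ contains $x_1$. Take $r_0$ large enough for all the listed words.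

By Lemma~\ref{lem:decay}, $f^{m_1}(w)$ is legal for some $m_1$. It contains a letter $x_i^{\pm1}$, so $f^m(w)$ contains $f^{r_0}(f^{m-m_1-r_0}(x_i))^{\pm1}$. By Lemma~\ref{lem:growth}, $f^{m-m_1-r_0}(x_i)$ contains $k$ letters $x_1$ when $m$ is large, and their images under $f^{r_0}$ are disjoint copies of $s$.
\end{proof}

For $N=3$ the relation $f^{m+3}(a)=f^m(a)f^{m+1}(a)$ gives the sequence $a$, $b$, $c$, $ab$, $bc$, $cab$, $abbc$, $bccab$, $cababbc$, $abbcbccab$, $bccabcababbc$, and then
\[
f^{11}(a)=cababbc\,abbcbccab,
\]
which contains $ab,ba,bb,bc,ca,cb,cc$. So $r_0=11$ will do.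

\section{Bases whose words take all turns of $W$}\label{sec:bases}

A basis cannot take too many turns: folding it onto the standard rose ends with one last fold, and this fold leaves a cut vertex in the graph of turns. Since $W$ has only one cut vertex, a basis that takes all turns of $W$ has no choice for its last fold. One normalization is needed first, because conjugating a basis by a long word introduces arbitrary turns.

A basis $Y=(y_1,\dots,y_N)$, written as reduced words in $X$, is \emph{tight} if there is no letter $t$ such that every $y_i$ begins with $t$ and ends with $t^{-1}$. If such a $t$ exists, then $y_i=tz_it^{-1}$ with $z_i$ a shorter nonempty subword, and $(z_1,\dots,z_N)$ is a simultaneous conjugate of $Y$. Repeating this \emph{trimming}, every basis is simultaneously conjugate to a tight basis made of subwords of the original words. Let $\mathrm{Wh}(Y)$ be the graph on $X^\pm$ whose edges are the turns taken by the (non-cyclic) words $y_i$.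

\begin{lemma}\label{lem:fold}
Let $Y$ be a tight basis with some $|y_i|>1$. There are a letter $v$ and a partition $X^\pm\setminus\{v\}=P\sqcup Q$ into nonempty sets such that no edge of $\mathrm{Wh}(Y)$ joins $P$ to $Q$.
\end{lemma}

\begin{proof}
Let $R_X$ be the standard rose and let $\Gamma_0$ be a rose whose $i$th petal is subdivided into $|y_i|$ edges labeled by the letters of $y_i$; an oriented edge and its reverse carry inverse labels. The label map $\Gamma_0\to R_X$ is an isomorphism on $\pi_1$ because $Y$ is a basis. A \emph{Stallings fold} identifies two distinct oriented edges with the same origin and the same label. Each fold lowers the number of edges, so folding stops: $\Gamma_0\to\Gamma_1\to\dots\to\Gamma_r$, where in $\Gamma_r$ distinct oriented edges with the same origin have distinct labels.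

\emph{Each $\Gamma_k\to R_X$ is an isomorphism on $\pi_1$.} A fold of $e_1,e_2$ is surjective on $\pi_1$: lift a loop edge by edge; where consecutive lifts do not match, the two endpoints are the termini of $e_1$ and $e_2$, and we insert $e_1^{-1}e_2$ or $e_2^{-1}e_1$, whose image backtracks. So $\pi_1\Gamma_0\to\pi_1\Gamma_k$ is surjective. It is injective because the composite to $\pi_1R_X$ is. Hence it is an isomorphism, and so is $\pi_1\Gamma_k\to\pi_1R_X$.

\emph{Each fold removes exactly one vertex.} If the folded edges $e_1\ne e_2$ had the same terminus, $e_1e_2^{-1}$ would be a reduced nontrivial loop with trivial label.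

\emph{$\Gamma_r=R_X$.} A reduced path in $\Gamma_r$ has reduced label, so the reduced loop at the base vertex representing $x_i$ is a single edge. These $N$ loops use all $2N$ labels at the base vertex, so no other edge starts there, and $\Gamma_r$ is connected.

\emph{The last fold.} As $\Gamma_0$ has more than one vertex, $r\ge1$ and $\Gamma_{r-1}$ has two vertices $b_1,b_2$ and $N+1$ edges. The last fold identifies oriented edges $e_1,e_2$ with a common label $x\in X^\pm$ and a common origin, ending at $b_1$ and $b_2$. They are the only oriented edges labeled $x$, and each letter other than $x^{\pm1}$ labels exactly one oriented edge. So with $v=x^{-1}$, for each letter $t\ne v$ all oriented edges labeled $t$ start at one vertex $o(t)$. Put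
\[
P=\{t\ne v:o(t)=b_1\},\qquad Q=\{t\ne v:o(t)=b_2\}.
\]
At each vertex of $\Gamma_0$ there start two oriented edges with distinct labels: inside a petal because $y_i$ is reduced, and at the base vertex because $Y$ is tight (the labels there are the first letters of the $y_i$ and the inverses of their last letters). The same then holds at $b_1$ and $b_2$, which are images of vertices of $\Gamma_0$; so $P,Q\neq\emptyset$. Finally, a subword $yz$ of some $y_i$ is read through a vertex of $\Gamma_{r-1}$ at which edges labeled $y^{-1}$ and $z$ both start. If neither letter is $v$, then $o(y^{-1})=o(z)$, so the turn does not join $P$ to $Q$.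
\end{proof}

\begin{lemma}\label{lem:W}
If $Y$ is a tight basis with $\mathrm{Wh}(Y)\supseteq W$, then no $y_i$ has a bad turn.
\end{lemma}

\begin{proof}
As $\mathrm{Wh}(Y)$ has edges, some $|y_i|>1$; take $v,P,Q$ from Lemma~\ref{lem:fold}. Both parts of $K=K_{N-1,N}$ have at least two vertices (here $N\ge3$ is used), so $K$ and $K$ minus any vertex are connected. Hence the vertices of $K$ other than $v$ lie in one of the two sets, say $P$. Then $Q\subseteq\{x_1^{-1}\}$, so $Q=\{x_1^{-1}\}$, and the only possible neighbor of $x_1^{-1}$ in $\mathrm{Wh}(Y)$ is $v$. Since $x_2$ is a neighbor, $v=x_2$, and no turn $\{x_1^{-1},d\}$ with $d\neq x_2$ is taken.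
\end{proof}

In this situation only $x_1^{-1}$ and $x_2$ start at $b_2$, so $\Gamma_{r-1}$ is the rose with petals $x_1x_2,x_2,\dots,x_N$: the last fold is the fold of Section~\ref{sec:unfold}. Tightness cannot be dropped: the conjugate of $X$ by $sx_1x_1x_2x_3$ takes all turns of $W$ and also the bad turn in $x_1x_1$.

\begin{definition}
A basis of $F$ is \emph{good} if some tight simultaneous conjugate of it consists of words without bad turns.
\end{definition}

\begin{lemma}\label{lem:goodf}
If $Y$ is good, then $f(Y)$ is good.
\end{lemma}

\begin{proof}
Let $Y'$ be a tight conjugate of $Y$ without bad turns. By Lemma~\ref{lem:legal} the words $f(y_i')$ have no bad turns. They form a conjugate of $f(Y)$, and trimming passes to subwords.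
\end{proof}

The next proposition transfers information from the basis $\gamma(X)$ to all elements $\gamma(g)$, with an error bounded by $|g|_X$. It is the reason why the dichotomy does not depend on $g$.

\begin{proposition}\label{prop:alt}
Let $\gamma\in\mathrm{Aut}(F)$ and $1\le|g|_X\le k$. Let $w$ be the cyclic word of $\gamma(g)$.
\begin{itemize}
\item[(a)] If $\gamma(X)$ is good, then $B(w)\le k$.
\item[(b)] If $\gamma(X)$ is not good, then $w$ does not contain $k+1$ pairwise disjoint occurrences of $s^{\pm1}$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $Y'=(y'_1,\dots,y'_N)$ be any simultaneous conjugate of $\gamma(X)$. We first show that $w$ is a cyclic concatenation of at most $k$ nonempty \emph{pieces}, each a subword of some $y_i'^{\pm1}$. Indeed, $\gamma(g)$ is conjugate to a product of at most $k$ factors $y_i'^{\pm1}$. If $U$ and $y$ are reduced words, the reduced form of $Uy$ is $U_0y_0$ with $U_0$ a prefix of $U$ and $y_0$ a suffix of $y$. By induction on the number of factors, the reduced form of the product is a concatenation of subwords of the factors, one for each factor. Cyclic reduction passes to a subword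 of this word, which is again such a concatenation; drop the empty pieces. There are at most $k$ \emph{boundaries} between cyclically consecutive pieces.

(a) Choose $Y'$ tight and without bad turns. Then bad turns of $w$ occur only at boundaries.

(b) Choose $Y'$ tight. Some $y'_i$ has a bad turn, so $\mathrm{Wh}(Y')\not\supseteq W$ by Lemma~\ref{lem:W}. As $s^{\pm1}$ takes every turn of $W$, it is not a subword of any $y_i'^{\pm1}$, hence of any piece. So each occurrence of $s^{\pm1}$ has a boundary in its interior, and disjoint occurrences have different such boundaries.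
\end{proof}

\section{The two cases, and non-rigidity in the first}\label{sec:caseA}

We return to the test case of the introduction, where the whole mechanism of (NR) is visible.

\begin{example}\label{ex:stab}
Let $N=3$, $s=f^{11}(a)$, and let $H$ be the stabilizer of $a$. Since $f^8(a)=cababbc$ contains $a$ twice, $f^{19}(a)$ contains two disjoint copies of $s$. For $h\in H$ we have $f^{19}h(a)=f^{19}(a)$, so Proposition~\ref{prop:alt}(b) with $g=a$ and $k=1$ shows that the basis $f^{19}h(X)$ is good. Part (a) now applies to the other letters: the cyclic word of $f^{19}h(b)$ has at most one bad turn. By Lemma~\ref{lem:decay}(c) with $M=6$, $B(f^{26}h(b))=0$ for all $h\in H$. The trees $T\ne T'$ of Lemma~\ref{lem:unfold} with $\alpha=f^{26}$ agree on $Hb$. The one element that $H$ cannot move has controlled the last fold of every basis $f^{19}h(X)$.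
\end{example}

We isolate what was used, allowing also a change of marking $\beta$.
\begin{itemize}
\item[] \textbf{Case A.} There are $\beta\in\mathrm{Aut}(F)$ and $n\ge0$ such that the basis $f^n\beta h(X)$ is good for all $h\in H$.
\item[] \textbf{Case B.} For all $\beta\in\mathrm{Aut}(F)$ and $n\ge0$ there is $h\in H$ such that $f^n\beta h(X)$ is not good.
\end{itemize}
Case B is the negation of Case A, and neither involves an element $g$. The group of inner automorphisms is in Case A with $\beta=\mathrm{id}$, $n=0$, since $X$ is good. The group $\mathrm{Aut}(F)$ is in Case B: the basis $(x_1^2x_N,x_2,\dots)$ obtained from $X$ by $x_N\mapsto x_1^2x_N$ and reordering is not good, by Proposition~\ref{prop:alt}(a) with $k=1$, because the cyclic word $x_1x_1x_N$ has two bad turns.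

\begin{proposition}\label{prop:A}
Case A implies (NR).
\end{proposition}

\begin{proof}
Let $k\ge1$, $h\in H$ and $1\le|g|_X\le k$. The cyclic word $w$ of $f^n\beta h(g)$ satisfies $I(w)\le B(w)\le k$ by Proposition~\ref{prop:alt}(a), so $B(f^{Mk+1}(w))=0$ by Lemma~\ref{lem:decay}(c). Thus $\alpha=f^{n+Mk+1}\beta$, which depends on neither $h$ nor $g$, satisfies $B(\alpha(h(g)))=0$, and Lemma~\ref{lem:unfold} provides $T\ne T'$. For a finite union of orbits $Hg_1\cup\dots\cup Hg_m$ take $k\ge\max|g_i|_X$.
\end{proof}

\section{The action of $f$ on currents}\label{sec:dynamics}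

In Case B we know that certain words contain few copies of $s^{\pm1}$. To turn this into a statement about limits of currents we apply Theorem~\ref{thm:NS} to $f$ and show that $s$ has positive frequency at the attracting point.

\begin{lemma}\label{lem:iwip}
The class of $f$ in $\mathrm{Out}(F_N)$ is atoroidal and fully irreducible.
\end{lemma}

\begin{proof}
\emph{Atoroidal.} By Lemma~\ref{lem:decay} every cyclic word becomes legal under iteration, and then its length tends to infinity by Lemma~\ref{lem:growth}(a). So it is not periodic.

\emph{Fully irreducible.} Suppose that $f^k(A)$ is conjugate to $A$, where $k\ge1$ and $A$ is a nontrivial proper free factor. The idea is that the core graph of $A$ must carry all words $f^j(x_l)$, and that the connectedness of $W$ then lets us read everything in it, so that $A$ has finite index.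

Let $\Delta$ be the Stallings core graph of $A$, the union of the cyclically reduced closed paths in the covering of $R_X$ corresponding to $A$. It is a finite labeled graph in which distinct oriented edges with the same origin have distinct labels; the cyclic word of each nontrivial element conjugate into $A$ is read along a closed path in $\Delta$; and for each vertex $y$ the labels of the closed paths at $y$ represent the elements of a conjugate of $A$. A \emph{lift} of a reduced word $u$ is a path in $\Delta$ labeled $u$. A lift is determined by its $m$th vertex, for any fixed $m$, so $u$ has finitely many lifts.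

Let $\mathcal L$ be the set of nonempty subwords of the words $f^j(x_l)$, $j\ge0$. Every $u\in\mathcal L$ has a lift. Indeed, take $1\ne g\in A$ and $n_1$ such that the cyclic word of $f^{kn_1}(g)$ is legal; it contains some $x_i^{\pm1}$. For $n\ge n_1$ the cyclic word of $f^{kn}(g)$ is read in $\Delta$ and contains $f^{k(n-n_1)}(x_i)^{\pm1}$, so $f^{k(n-n_1)}(x_i)$ has a lift. By Lemma~\ref{lem:growth}(b) this word contains $f^j(x_l)$ once $k(n-n_1)\ge j+r_1$.

Let $u_0\in\mathcal L$ have the least number of lifts, say $\kappa\ge1$. If $u$ is a subword of $z$ at a given place, restriction maps lifts of $z$ injectively to lifts of $u$. So every $z\in\mathcal L$ containing $u_0$ has exactly $\kappa$ lifts, and if $u\subseteq z$ are two such words, then every lift of $u$ extends to a lift of $z$.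

By Lemma~\ref{lem:growth}(b) there is $j$ such that $E_i=f^j(x_i)$ contains $u_0$ for every $i$. Let $V$ be the finite nonempty set of initial and terminal vertices of lifts of the $E_i$. For $y\in V$ let $\Lambda_y\subseteq X^\pm$ consist of the $x_l$ such that $E_l$ has a lift starting at $y$ and the $x_i^{-1}$ such that $E_i$ has a lift ending at $y$; it is nonempty. Let $\{x_i^{-1},x_l\}$ be an edge of $W$. Then $x_ix_l\in\mathcal L$ by Lemma~\ref{lem:s}, so $E_iE_l\in\mathcal L$. A lift of $E_i$ ending at $y$ extends forward to a lift of $E_iE_l$, and a lift of $E_l$ starting at $y$ extends backward to one. Hence $x_i^{-1}\in\Lambda_y$ if and only if $x_l\in\Lambda_y$. Since $W$ is connected, $\Lambda_y=X^\pm$.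

So reading $E_l$ defines an injective map $V\to V$, that is, a permutation of $V$. As $E_1,\dots,E_N$ is a basis, these permutations define an action of $F$ on $V$. An element of the stabilizer of $y$ is represented by the label of a closed path at $y$, so a finite-index subgroup of $F$ lies in a conjugate of $A$. But if $F=A*A'$ with $A'\neq1$, the retraction $F\to A'$ kills all conjugates of $A$ and has infinite image, so $A$ has infinite index. This is a contradiction.
\end{proof}

Let $[\mu_+],[\mu_-]$ be the points given by Theorem~\ref{thm:NS} for $f$, normalized by $|\mu_\pm|=1$.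

\begin{lemma}\label{lem:freq}
For every $g\neq1$ we have $[\eta_g]\ne[\mu_\pm]$. Moreover $\langle s,\mu_+\rangle>0$.
\end{lemma}

\begin{proof}
If $[\eta_g]$ were fixed by $f$, then $\eta_{f^m(g)}=c^m\eta_g$ for some $c>0$ and all $m\in\mathbb Z$. The numbers $c^m|\eta_g|$ are lengths of cyclic words, hence at least $1$, which forces $c=1$. Then the cyclic words of all $f^m(g)$ have the same length, two of them coincide, and $f$ is not atoroidal.

In particular $f^m[\eta_{x_1}]\to[\mu_+]$. Let $m\ge r_0+r_1$. The positive word $f^m(x_1)$ contains one copy of $s$ for each letter $x_1$ of $f^{m-r_0}(x_1)$, hence at least $|f^{m-r_0-r_1}(x_1)|$ copies by Lemma~\ref{lem:growth}(b). Since $f$ at most doubles lengths, this is at least $2^{-r_0-r_1}|f^m(x_1)|$. In the limit, $\langle s,\mu_+\rangle\ge2^{-r_0-r_1}$.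
\end{proof}

\section{Rigidity in the second case}\label{sec:caseB}

\subsection*{Orbits accumulate on the repelling current}
A sequence of long words that stays away from $[\mu_-]$ acquires a definite frequency of $s$ after a fixed number of applications of $f$. Case B supplies sequences for which Proposition~\ref{prop:alt}(b) forbids this, for every fixed number of applications.

\begin{proposition}\label{prop:repel}
In Case B, for every $g\neq1$ the closure of $H[\eta_g]$ contains $\mathrm{Aut}(F)[\mu_-]$.
\end{proposition}

\begin{proof}
Fix $\beta\in\mathrm{Aut}(F)$ and let $k=|g|_X$. For each $n$ choose $h_n\in H$ such that $f^n\beta h_n(X)$ is not good, and put $\gamma_n=\beta h_n$. By Lemma~\ref{lem:goodf}, $f^m\gamma_n(X)$ is not good for $0\le m\le n$. Let $w_n$ be the cyclic word of $\gamma_n(g)$. Proposition~\ref{prop:alt}(b) gives: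
\begin{equation}\label{eq:few}
\text{for $0\le m\le n$, $f^m(w_n)$ has no $k+1$ disjoint occurrences of $s^{\pm1}$.}
\end{equation}

First, $|w_n|\to\infty$. Otherwise $w_n=w$ for one cyclic word $w$ and infinitely many $n$. By Lemma~\ref{lem:s}, $f^m(w)$ contains $k+1$ disjoint occurrences of $s^{\pm1}$ for some $m$, and choosing $n\ge m$ with $w_n=w$ contradicts \eqref{eq:few}.

Next, $[\eta_{w_n}]\to[\mu_-]$. Otherwise, by compactness, a subsequence converges to some $[\nu]\ne[\mu_-]$. Then $f^m[\nu]\to[\mu_+]$, so by Lemma~\ref{lem:freq} there are a fixed $m$ and $c>0$ with $\langle s,f^m\nu\rangle\ge c|f^m\nu|$. Let $w_n'=f^m(w_n)$. Along the subsequence $[\eta_{w'_n}]\to f^m[\nu]$, so $w_n'$ contains at least $\frac c2|w_n'|$ occurrences of $s^{\pm1}$ for large $n$. Also $|w_n'|\to\infty$, because $f^m$ permutes cyclic words and there are finitely many of bounded length; so for large $n$ the occurrences are arcs. At most one occurrence of $s^{\pm1}$ starts at each position, as $s$ is positive and $s^{-1}$ negative, so each occurrence meets fewer than $2|s|$ occurrences, itself included. Choosing occurrences greedily and discarding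 those that meet a chosen one, we find at least $c|w_n'|/(4|s|)$ disjoint occurrences. For large $n\ge m$ this exceeds $k$, contradicting \eqref{eq:few}.

Applying $\beta^{-1}$ we get $h_n[\eta_g]\to\beta^{-1}[\mu_-]$, and $\beta$ was arbitrary.
\end{proof}

\subsection*{Twisting toward a primitive element}
This is where the quantifier over $\beta$ pays off: the translates of $[\mu_-]$ accumulate on primitive elements. For $i\ne j$ and $q\ge1$ let $\tau_q(x_i)=x_ix_j^q$ and $\tau_q(x_l)=x_l$ for $l\ne i$. One expects $\tau_q(w)$ to consist mostly of letters $x_j^{\pm1}$ when $q$ is large. The obstruction is a subword $x_ix_j^ex_i^{-1}$, in which the inserted powers cancel; for instance $\tau_q$ fixes $x_ix_jx_i^{-1}x_j^{-1}$. With three generators we can choose $j$ so that a definite proportion of the letters $x_i^{\pm1}$ avoids such subwords.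

\begin{lemma}\label{lem:twist}
Let $\mu$ be a current that is a limit of $\eta_{w_n}/|w_n|$ for cyclic words $w_n$. Then the closure of $\mathrm{Aut}(F)[\mu]$ contains $[\eta_p]$ for every primitive $p$.
\end{lemma}

\begin{proof}
Since $|\mu|=1$, some $\langle x_i,\mu\rangle$ is positive, and by (Cu2) we have $c=\langle x_iy_0,\mu\rangle>0$ for a letter $y_0\ne x_i^{-1}$. As $N\ge3$, there is $j\ne i$ with $y_0\notin\{x_j,x_j^{-1}\}$. We claim that for every cyclic word $w$, every $q\ge1$ and every reduced word $u$ that is not a power of $x_j$,
\begin{equation}\label{eq:twist}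
\langle x_j,\eta_{\tau_q(w)}\rangle\ge q\langle x_iy_0,\eta_w\rangle-|w|,\qquad \langle u,\eta_{\tau_q(w)}\rangle\le2|w| .
\end{equation}

\emph{The cyclic word $\tau_q(w)$.} If $w$ has no letter $x_i^{\pm1}$, then $\tau_q(w)=w$. Otherwise write $w=x_i^{\epsilon_1}u_1\cdots x_i^{\epsilon_\ell}u_\ell$ cyclically, with $\epsilon_a=\pm1$ and $u_a$ free of $x_i^{\pm1}$, indices mod $\ell$. Let $\delta_a=1$ if $\epsilon_a=1$ and $\delta'_a=1$ if $\epsilon_{a+1}=-1$, and let them be $0$ otherwise. Then $\tau_q(w)$ is represented by the cyclic product of the $x_i^{\epsilon_a}u'_a$, where $u'_a$ is the reduced form of $x_j^{q\delta_a}u_ax_j^{-q\delta'_a}$. This product is cyclically reduced: if $\epsilon_{a+1}=-\epsilon_a$, then $u_a\ne1$ and $\delta_a=\delta'_a$, so $u_a'$ is a conjugate of $u_a$ and is nontrivial. Explicitly, if $u_a=x_j^eu^\circ x_j^{e'}$ with $u^\circ\neq1$ neither beginning nor ending with $x_j^{\pm1}$, then $u_a'=x_j^{e+q\delta_a}u^\circ x_j^{e'-q\delta'_a}$; and if $u_a=x_j^e$, then $u'_a=x_j^{e+q(\delta_a-\delta'_a)}$.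

\emph{First inequality.} It is trivial if $w$ has no $x_i^{\pm1}$. Otherwise, the number of letters $x_j^{\pm1}$ in $u'_a$ is at least $q(\delta_a+\delta_a')-|u_a|$ in the first case and $q|\delta_a-\delta'_a|-|u_a|=q(\delta_a+\delta'_a-2\delta_a\delta'_a)-|u_a|$ in the second. Call $a$ a \emph{pattern} if $x_i^{\epsilon_a}u_ax_i^{\epsilon_{a+1}}=x_ix_j^ex_i^{-1}$ for some $e$; these are the $a$ of the second kind with $\delta_a\delta'_a=1$. Since $\sum_a(\delta_a+\delta'_a)=\ell$, summing gives $\langle x_j,\eta_{\tau_q(w)}\rangle\ge q(\ell-2\pi)-|w|$, where $\pi$ is the number of patterns. Each pattern uses the positive letter at its start and the negative letter at its end, so distinct patterns use distinct letters and $\ell-2\pi$ is the number of letters $x_i^{\pm1}$ in no pattern. In a pattern $e\ne0$, as $w$ is reduced. Hence a letter $x_i$ followed by $y_0$, or a letter $x_i^{-1}$ preceded by $y_0^{-1}$, is in no pattern, and $\ell-2\pi\ge\langle x_iy_0,\eta_w\rangle$.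

\emph{Second inequality.} By the formulas for $u'_a$, the words $w$ and $\tau_q(w)$ have the same number of letters different from $x_j^{\pm1}$, at most $|w|$. An occurrence of $u$ is determined by the position of its first letter different from $x_j^{\pm1}$, and likewise for $u^{-1}$. This proves \eqref{eq:twist}.

\emph{The limit.} Apply \eqref{eq:twist} to $w_n$, divide by $|w_n|$ and let $n\to\infty$:
\[
\langle x_j,\tau_q\mu\rangle\ge qc-1,\qquad\langle u,\tau_q\mu\rangle\le2\quad\text{for $u$ not a power of $x_j$}.
\]
So $|\tau_q\mu|\to\infty$ as $q\to\infty$, and any subsequential limit $\nu$ of $\tau_q\mu/|\tau_q\mu|$ satisfies $\langle u,\nu\rangle=0$ for $u$ not a power of $x_j$. Then $\langle x_j,\nu\rangle=|\nu|=1$, and (Cu2) gives $\langle x_j^{r+1},\nu\rangle=\langle x_j^r,\nu\rangle$ for $r\ge1$. These are the values of $\eta_{x_j}$, so $\nu=\eta_{x_j}$ by (Cu1). By compactness $\tau_q[\mu]\to[\eta_{x_j}]$. If $p$ is primitive, choose $\sigma\in\mathrm{Aut}(F)$ with $\sigma(x_j)=p$; then $\sigma\tau_q[\mu]\to[\eta_p]$.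
\end{proof}

\begin{proposition}\label{prop:B}
Case B implies (R).
\end{proposition}

\begin{proof}
Since $[\eta_{x_1}]\ne[\mu_+]$ by Lemma~\ref{lem:freq}, the cyclic words $w_n$ of $f^{-n}(x_1)$ satisfy $\eta_{w_n}/|w_n|\to\mu_-$ by Theorem~\ref{thm:NS}. So Lemma~\ref{lem:twist} applies to $\mu_-$. With Proposition~\ref{prop:repel}, the closure of $H[\eta_g]$ contains $[\eta_p]$ for all primitive $p$ and all $g\ne1$. Lemma~\ref{lem:rigid} shows that $Hg$ is rigid.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every $H$ is in Case A or in Case B, so (NR) or (R) holds by Propositions~\ref{prop:A} and~\ref{prop:B}. They cannot both hold, since (R) says that $Hx_1$ is rigid and (NR) with $k=1$ says that it is not.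
\end{proof}

The argument used only the elements of $H$ one at a time; that $H$ is closed under products is needed first in Corollary~\ref{cor:comm}.

\section{Equivalent conditions and finite-index subgroups}\label{sec:consequences}

\begin{corollary}\label{cor:equiv}
Let $N\ge3$ and $H\le\mathrm{Aut}(F_N)$. The following are equivalent.
\begin{enumerate}
\item $Hg$ is spectrally rigid for some $g\neq1$.
\item $Hg$ is spectrally rigid for every $g\neq1$.
\item Some finite union of $H$-orbits is spectrally rigid.
\item For some $g\ne1$, the closure of $H[\eta_g]$ contains $[\eta_p]$ for every primitive $p$.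
\item For every $g\ne1$, the closure of $H[\eta_g]$ contains $[\eta_p]$ for every primitive $p$.
\item Case B holds.
\end{enumerate}
\end{corollary}

\begin{proof}
The implications (2)$\Rightarrow$(1)$\Rightarrow$(3) and (5)$\Rightarrow$(4) are immediate, and (4)$\Rightarrow$(1) is Lemma~\ref{lem:rigid}. If (3) holds, then (NR) fails; since Case A implies (NR) by Proposition~\ref{prop:A}, Case A fails, which is (6). Finally, (6) implies (2) and (5) by Proposition~\ref{prop:B}.
\end{proof}

These conditions hold exactly when $H$ satisfies (R).

\begin{corollary}\label{cor:comm}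
If $H'\le H\le\mathrm{Aut}(F_N)$, $N\geq3$, and $H'$ has finite index in $H$, then $H$ and $H'$ are of the same type, (R) or (NR).
\end{corollary}

\begin{proof}
If $H'$ satisfies (R), then $Hx_1\supseteq H'x_1$ is rigid, so $H$ satisfies condition (1) of Corollary~\ref{cor:equiv}. Conversely, let $H$ satisfy (R) and write $H=H'c_1\cup\dots\cup H'c_m$. Then $Hx_1=\bigcup_iH'c_i(x_1)$ is a rigid finite union of $H'$-orbits, so $H'$ satisfies condition (3).
\end{proof}

Combined with the known results of Section~\ref{sec:intro}: for $N\geq 3$ the groups in (K1), and their finite-index subgroups, are of type (R); cyclic groups are of type (NR) by (K2), and so is every group with a cyclic subgroup of finite index.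

\begin{thebibliography}{9}

\bibitem{FCKM}
Stefano Francaviglia, Mathieu Carette, Ilya Kapovich and Armando Martino,
\emph{Spectral rigidity of automorphic orbits in free groups},
arXiv:1106.0688 (2011).

\bibitem{KL}
Kapovich and Lustig,
Geom. Topol. \textbf{13} (2009).

\bibitem{Uy}
C.~Uyanik,
\emph{Dynamics of hyperbolic iwips},
Conform. Geom. Dyn. \textbf{18} (2014), 192--216.

\end{thebibliography}
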